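\title{The 3-torsion in the homology of the matching complexes $\mathsf{M}_{2k+7}$}

\begin{abstract}
The matching complex $\mathsf{M}_n$ is the simplicial complex whose faces are the matchings on an $n$-element set. We prove that for every $k\ge 0$ the group $\tilde H_{k+1}(\mathsf{M}_{2k+7};\mathbb{Z})$ is the direct sum of a free group and an elementary $3$-group of rank $\binom{2k+6}{k}$, which confirms a conjecture from a paper of Jonsson. The top cohomology of $\mathsf{M}_{2m+1}$ is placed in a two-parameter family of abelian groups $E_m(V)$, generated by oriented $m$-edge matchings on a finite set $V$ subject to triangle relations, and we show that $E_m(V)\cong\mathbb{Z}^{\binom{n-1}{m}}\oplus(\mathbb{Z}_3)^{\binom{n-1}{m-3}}$ for $n=|V|\ge 2m+1$. All torsion is generated by products of the class of order three of $\mathsf{M}_7$ with matchings. The only outside input is the isomorphism $\tilde H_1(\mathsf{M}_7;\mathbb{Z})\cong\mathbb{Z}_3$.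
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{matching} on a set $X$ is a collection of pairwise disjoint two-element subsets of $X$, its \emph{edges}. The \emph{matching complex} $\mathsf{M}_n$ is the simplicial complex whose faces are the matchings on $[n]=\{1,\dots,n\}$; a matching with $j+1$ edges is a face of dimension $j$. We write $\tilde H_d(\mathsf{M}_n;\mathbb{Z})$ for reduced integral simplicial homology and $\mathbb{Z}_3=\mathbb{Z}/3\mathbb{Z}$. An \emph{elementary $3$-group of rank $r$} is the group $(\mathbb{Z}_3)^r$.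

Let $n=2m+1$ be odd. The maximal matchings have $m$ edges, so $\mathsf{M}_{2m+1}$ has dimension $m-1$. Homology in the top degree is a subgroup of the free group of top chains, so $m-2$ is the highest degree in which torsion can occur. For $m=1$ and $m=2$ there is none: $\mathsf{M}_3$ consists of three points, and $\mathsf{M}_5$ is a connected graph. For $m=3,4,5$ it is known that
\[
\tilde H_1(\mathsf{M}_7;\mathbb{Z})\cong\mathbb{Z}_3,\qquad
\tilde H_2(\mathsf{M}_9;\mathbb{Z})\cong\mathbb{Z}^{42}\oplus(\mathbb{Z}_3)^8,\qquad
\tilde H_3(\mathsf{M}_{11};\mathbb{Z})\cong\mathbb{Z}^{1188}\oplus(\mathbb{Z}_3)^{45}.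
\]
The ranks $1,8,45$ are the binomial coefficients $\binom60,\binom81,\binom{10}2$. The conjecture posed in \cite{Jonsson} is that this pattern holds for all $m=k+3$. We prove it.

\begin{theorem}\label{thm:main}
For all $k\ge0$, the group $\tilde H_{k+1}(\mathsf{M}_{2k+7};\mathbb{Z})$ is the direct sum of a free group and an elementary $3$-group of rank $\binom{2k+6}{k}$.
\end{theorem}

Of the three known values, the proof uses only $\tilde H_1(\mathsf{M}_7;\mathbb{Z})\cong\mathbb{Z}_3$.

The number $\binom{n-1}{k}$, with $n=2k+7$, is the dimension of the $k$-th exterior power of a space of dimension $n-1$, and the symmetric group $S_n$ acts on a natural space of this dimension, the vectors in $\mathbb{F}_3^n$ with coordinate sum zero. The proof shows that this is the right explanation (Proposition~\ref{prop:module}). To carry out an induction we need a statement in which the number of points and the number of edges vary independently.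

\subsection*{The groups $E_m(V)$}
Throughout, $V$ is a finite set and $n=|V|$. An \emph{$m$-matching} is a matching with $m$ edges, and a vertex is \emph{free} for a matching that does not cover it. Let $D_m(V)$ be the abelian group generated by the symbols $e_{a_1b_1}\wedge\dots\wedge e_{a_mb_m}$, where $\{a_1b_1,\dots,a_mb_m\}$ is an $m$-matching on $V$, subject to two rules: a symbol changes sign when two factors are exchanged, and $e_{ab}=-e_{ba}$. The group $D_m(V)$ is free, with one basis element, determined up to sign, for each $m$-matching; $D_0(V)=\mathbb{Z}$. We usually omit the sign $\wedge$ and use the word ``matching'' also for a symbol. Let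
\[
E_m(V)=D_m(V)\big/\big\langle (e_{ab}+e_{bc}+e_{ca})\,\sigma\big\rangle ,
\]
where $\sigma$ runs over the $(m-1)$-matchings and $a,b,c$ over the triples of distinct free vertices of $\sigma$. We call these the \emph{triangle relations}. With the convention $\binom ab=0$ for $b<0$, the general statement is the following.

\begin{theorem}\label{thm:E}
If $m\ge0$ and $n=|V|\ge2m+1$, then $E_m(V)\cong\mathbb{Z}^{\binom{n-1}{m}}\oplus(\mathbb{Z}_3)^{\binom{n-1}{m-3}}$.
\end{theorem}

The group $E_m([2m+1])$ is the top cohomology of $\mathsf{M}_{2m+1}$ (Lemma~\ref{lem:top}), so Theorem~\ref{thm:E} contains Theorem~\ref{thm:main}.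

To see why the answer has this shape, let $h_a$ $(a\in V)$ be the standard basis of $\mathbb{Z}^V$ and let $L(V)=\{\sum x_ah_a:\sum x_a=0\}$, a free group of rank $n-1$ for $n\ge1$. The vectors $h_b-h_a$ are antisymmetric in $a,b$ and sum to zero around a triangle. Hence there is a homomorphism
\[
\varepsilon\colon E_m(V)\to\textstyle\bigwedge^mL(V),\qquad e_{a_1b_1}\cdots e_{a_mb_m}\mapsto (h_{b_1}-h_{a_1})\wedge\dots\wedge(h_{b_m}-h_{a_m}),
\]
and we write $\varepsilon$ also for the composite map on $D_m(V)$. For $m=1$ the map $\varepsilon$ is an isomorphism: fix $o\in V$; the triangle relations give $e_{ab}=e_{ob}-e_{oa}$, so the $n-1$ elements $e_{oa}$ generate $E_1(V)$, and $\varepsilon$ sends them to a basis of $L(V)$. One would therefore guess that $E_m(V)$ is always free of rank $\binom{n-1}m$. The guess fails for $m=3$, $n=7$, where $\mathsf{M}_7$ contributes one class of order three. Theorem~\ref{thm:E} says that this class accounts for every failure: its products with $(m-3)$-matchings span a second exterior power $\bigwedge^{m-3}$, now over $\mathbb{F}_3$.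

\subsection*{Plan of the proof}
Section~\ref{sec:cohom} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:E}. Section~\ref{sec:ext} introduces a quotient $E'_m(V)$ of $E_m(V)$, obtained by imposing the relations among perfect matchings of six points that hold in the exterior algebra. A dimension bound modulo every prime (Proposition~\ref{prop:bound}) makes $E'_m(V)$ free of rank $\binom{n-1}m$, so that $E_m(V)\cong E'_m(V)\oplus T_m(V)$. Sections~\ref{sec:omega}--\ref{sec:lower} compute $T_m(V)$: the class of order three is made canonical in Section~\ref{sec:omega}, the method is shown on nine points in Section~\ref{sec:nine}, and Sections~\ref{sec:upper}--\ref{sec:lower} give the matching upper and lower bounds. The proof of Proposition~\ref{prop:bound} is independent of Sections~\ref{sec:omega}--\ref{sec:lower} and occupies Sections~\ref{sec:two} ($p=2$) and~\ref{sec:odd} ($p$ odd).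

\subsection*{Conventions}
An $i$-set is a set with $i$ elements. We abbreviate $B\setminus\{a,b\}$ to $B\setminus ab$ and $B\cup\{x\}$ to $B\cup x$. For a finite set with a fixed linear order, $\operatorname{sgn}(x_1,x_2,\dots)$ is the sign of the listing $x_1,x_2,\dots$ of its elements relative to that order. For a field $F$ we put $L_F(V)=L(V)\otimes F$; this is the space of vectors in $F^V$ with coordinate sum zero, since the elements $h_a-h_o$ form a basis of both.

Bijections of sets induce isomorphisms of the groups $D_m$ and $E_m$ that commute with $\varepsilon$; in particular the symmetric group $\operatorname{Sym}(V)$ acts. For disjoint $B,B'\subset V$, juxtaposition of symbols gives a product $D_i(B)\times D_j(B')\to D_{i+j}(V)$ with $xy=(-1)^{ij}yx$. A triangle relation on $B$ times a matching on $B'$ is a triangle relation on $V$, so the product descends to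
\[
E_i(B)\times D_j(B')\to E_{i+j}(V).
\]
For $j=0$ this is the natural map $E_i(B)\to E_i(V)$, which need not be injective a priori.

\section{Top cohomology of $\mathsf{M}_{2m+1}$}\label{sec:cohom}

Recall the description of reduced simplicial cohomology by oriented faces. The group $C^d$ of $d$-cochains of a finite complex is generated by ordered faces $x_0x_1\cdots x_d$, alternating in the vertices $x_i$, with $C^{-1}=\mathbb{Z}$ generated by the empty face, and the coboundary of a face $\sigma$ is $\sum x\,\sigma$, summed over the vertices $x\notin\sigma$ for which $\sigma\cup x$ is a face. The universal coefficient theorem gives, for a finite complex $\Sigma$,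
\begin{equation}\label{eq:uct}
\tilde H^d(\Sigma;\mathbb{Z})\cong \mathbb{Z}^{\operatorname{rank}\tilde H_d(\Sigma;\mathbb{Z})}\oplus\operatorname{tors}\tilde H_{d-1}(\Sigma;\mathbb{Z}).
\end{equation}

\begin{lemma}\label{lem:top}
For $m\ge1$ we have $\tilde H^{m-1}(\mathsf{M}_{2m+1};\mathbb{Z})\cong E_m([2m+1])$.
\end{lemma}

\begin{proof}
The vertices of $\mathsf{M}_{2m+1}$ are unordered pairs $[ab]=[ba]$. The group $C^{m-1}$ of top cochains is generated by the symbols $[a_1b_1]\cdots[a_mb_m]$, alternating in the factors. An $(m-1)$-matching $\sigma$ has exactly three free vertices $a,b,c$, and its coboundary is $([ab]+[bc]+[ca])\sigma$. The top cohomology is the quotient of $C^{m-1}$ by these elements. An $m$-matching has one free vertex $v$, and we define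
\begin{equation}\label{eq:untwist}
e_{a_1b_1}\cdots e_{a_mb_m}\longmapsto\operatorname{sgn}(v,a_1,b_1,\dots,a_m,b_m)\,[a_1b_1]\cdots[a_mb_m].
\end{equation}
Exchanging $a_i$ and $b_i$ changes the sign of $e_{a_ib_i}$ and of $\operatorname{sgn}$. Exchanging two factors changes the sign of both products and is an even permutation of the listing. So \eqref{eq:untwist} is a well-defined isomorphism $D_m([2m+1])\to C^{m-1}$. The three terms of $(e_{ab}+e_{bc}+e_{ca})\sigma$ receive the signs of the listings $(c,a,b,\dots)$, $(a,b,c,\dots)$, $(b,c,a,\dots)$, which differ by $3$-cycles and are equal. Hence triangle relations go to coboundaries of faces, up to sign.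
\end{proof}

The passage to oriented edges is what makes the induction possible. The coboundary of a matching involves all of its free vertices at once, while a triangle relation involves three of them, makes sense for any $n$, and survives multiplication by a disjoint matching.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:E}]
Put $m=k+3$, so $2m+1=2k+7$. By \eqref{eq:uct} and Lemma~\ref{lem:top}, the torsion subgroup of $\tilde H_{k+1}(\mathsf{M}_{2k+7};\mathbb{Z})$ is isomorphic to that of $E_m([2m+1])$, which is $(\mathbb{Z}_3)^{\binom{2k+6}{k}}$ by Theorem~\ref{thm:E}. A finitely generated abelian group is the direct sum of a free group and its torsion subgroup.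
\end{proof}

For $m=2$, Lemma~\ref{lem:top} gives $E_2([5])\cong\mathbb{Z}^{6}$, because $\mathsf{M}_5$ is a connected graph with $10$ vertices and $15$ edges and $15-10+1=6$; this agrees with $\binom42=6$. For $m=3$ we use the known value. The complex $\mathsf{M}_7$ is connected, because any two pairs in $[7]$ are disjoint from a common third pair. It has $21$, $105$, $105$ faces in dimensions $0,1,2$, so its reduced Euler characteristic is $-1+21-105+105=20$. Since $\tilde H_0=0$ and $\tilde H_1\cong\mathbb{Z}_3$ has rank $0$, the rank of $\tilde H_2$ is $20$. By \eqref{eq:uct} and Lemma~\ref{lem:top},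
\begin{equation}\label{eq:seven}
E_3([7])\cong\mathbb{Z}^{20}\oplus\mathbb{Z}_3 .
\end{equation}
This is the only use of $\tilde H_1(\mathsf{M}_7;\mathbb{Z})\cong\mathbb{Z}_3$.

\section{Comparison with exterior powers}\label{sec:ext}

We first determine the image of $\varepsilon$ over a field, and then look for its kernel.

\begin{lemma}\label{lem:span}
Let $F$ be a field of characteristic different from $2$, and let $W$ be a finite set with $|W|\ge2k$. The elements $\varepsilon(\tau)$, over all $k$-matchings $\tau$ on $W$, span $\bigwedge^kL_F(W)$.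
\end{lemma}

\begin{proof}
In this proof $e_{ab}$ denotes the vector $h_b-h_a$, $L=L_F$, and $\mathcal{S}$ is the span of the elements $\varepsilon(\tau)$. We use induction on $k$. For $k=0$ the empty product spans $F$, and for $k=1$ the vectors $e_{ab}$ span $L(W)$. Let $k\ge2$. As $|W\setminus ab|\ge2(k-1)$, induction gives
\begin{equation}\label{eq:spanind}
e_{ab}\wedge\textstyle\bigwedge^{k-1}L(W\setminus ab)\subset\mathcal{S}.
\end{equation}
The space $\bigwedge^kL(W)$ is the sum of the spaces $e_{ab}\wedge\bigwedge^{k-1}L(W)$, and $L(W)=L(W\setminus ab)\oplus Fe_{ab}\oplus Fe_{ac}$ for any $c\in W\setminus ab$. So it remains to show that $e_{ab}e_{ac}\eta\in\mathcal{S}$ for $\eta\in\bigwedge^{k-2}L(W\setminus ab)$. By induction we may take $\eta$ to be the product of a $(k-2)$-matching on $W\setminus ab$. This matching leaves at least two vertices of $W\setminus ab$ free. Replacing $c$ by another vertex $c'\in W\setminus ab$ changes $e_{ab}e_{ac}\eta$ by $e_{ab}e_{cc'}\eta$, which lies in $\mathcal{S}$ by \eqref{eq:spanind}. So we may assume that $c$ and a further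 vertex $d$ are free. Now
\[
2e_{ab}e_{ac}=e_{ab}e_{dc}+e_{bc}e_{da}+e_{ca}e_{db}.
\]
Indeed, on the right the terms with $h_d$ add up to $-(e_{ab}+e_{bc}+e_{ca})h_d=0$, and what remains on both sides is $2(h_ah_b+h_bh_c+h_ch_a)$. Multiplying by $\eta$ we get three $k$-matchings, so $2e_{ab}e_{ac}\eta\in\mathcal{S}$.
\end{proof}

\begin{remark}\label{rem:char2}
The lemma fails in characteristic $2$. For $W=\{a,b,c,d\}$ both $D_2(W)\otimes\mathbb{F}_2$ and $\bigwedge^2L_{\mathbb{F}_2}(W)$ have dimension $3$, and the identity in the proof shows that $\varepsilon$ kills the nonzero element $e_{ab}e_{cd}+e_{bc}e_{ad}+e_{ac}e_{bd}$ modulo $2$. So $\varepsilon$ is not onto. This is why the prime $2$ needs its own argument in Section~\ref{sec:two}.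
\end{remark}

When $n=2m$, an $(m-1)$-matching has only two free vertices, so there are no triangle relations and $E_m(V)=D_m(V)$. For $m=1,2,3$ the numbers of perfect matchings are $1,3,15$, while $\bigwedge^mL(V)$ has rank $1,3,10$. So six points are the first place where $\varepsilon$ has a kernel on perfect matchings, and there Theorem~\ref{thm:E} would fail without the hypothesis $n\ge 2m+1$. For a $6$-set $R$ let
\[
\rho(R)=\ker\big(\varepsilon\colon D_3(R)\to\textstyle\bigwedge^3L(R)\big).
\]
By Lemma~\ref{lem:span} over $\mathbb{Q}$, the image has rank $10$, so $\rho(R)$ has rank $5$. The quotient $D_3(R)/\rho(R)$ is a subgroup of a free group, hence free, and $\rho(R)$ is a direct summand of $D_3(R)$. Define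
\[
E'_m(V)=E_m(V)\big/\big\langle\kappa\,\eta\big\rangle,\qquad T_m(V)=\ker\big(E_m(V)\to E'_m(V)\big),
\]
where $R\subset V$ runs over the $6$-subsets, $\kappa\in\rho(R)$, and $\eta$ runs over the $(m-3)$-matchings on $V\setminus R$. We call the elements $\kappa\eta$ \emph{six-point relations}. The map $\varepsilon$ factors through $E'_m(V)$, and $E'_m=E_m$ for $m<3$. The next proposition says that triangle and six-point relations leave no more room than the exterior power, modulo any prime.

\begin{proposition}\label{prop:bound}
For every prime $p$, every $m\ge0$ and $n=|V|\ge\max(1,2m)$,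
\[
\dim E'_m(V)\otimes\mathbb{F}_p\le\binom{n-1}m .
\]
\end{proposition}

The proof is given in Sections~\ref{sec:two} and~\ref{sec:odd}. The case $n=2m$ is included because the induction passes through it.

\begin{corollary}\label{cor:split}
Let $n\ge\max(1,2m)$.
\begin{enumerate}
\item[(a)] The group $E'_m(V)$ is free of rank $\binom{n-1}m$, and $E_m(V)\cong E'_m(V)\oplus T_m(V)$.
\item[(b)] For odd $p$ and $F=\mathbb{F}_p$, the map $\varepsilon$ induces an isomorphism $E'_m(V)\otimes F\to\bigwedge^mL_F(V)$.
\end{enumerate}
\end{corollary}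

\begin{proof}
Write $E'_m(V)\cong\mathbb{Z}^r\oplus G$ with $G$ finite. By Lemma~\ref{lem:span} over $\mathbb{Q}$, $r\ge\binom{n-1}m$. By Proposition~\ref{prop:bound}, $r+\dim G\otimes\mathbb{F}_p\le\binom{n-1}m$ for every $p$. So $r=\binom{n-1}m$ and $G=0$. A surjection onto a free group splits. In (b) the map is onto by Lemma~\ref{lem:span}, and the source has dimension at most $\binom{n-1}{m}$, the dimension of the target.
\end{proof}

For $m<3$ this already proves Theorem~\ref{thm:E}. From now until the end of Section~\ref{sec:lower} we determine $T_m(V)$ for $m\ge3$ and $n\ge2m+1$.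

\section{The class of order three}\label{sec:omega}

Let $S$ be a $7$-set. By \eqref{eq:seven} and Corollary~\ref{cor:split}(a), $\mathbb{Z}^{20}\oplus\mathbb{Z}_3\cong\mathbb{Z}^{\binom63}\oplus T_3(S)$ with $\binom63=20$. So $T_3(S)$ has rank $0$ and
\[
T_3(S)=\operatorname{tors}E_3(S)\cong\mathbb{Z}_3 .
\]
The group $T_3(S)$ is generated by the classes of the elements of $\rho(R)$, for the $6$-sets $R\subset S$. So for some $R$, and by symmetry for every $R$, some $\kappa\in\rho(R)$ represents a generator.

We want to multiply this generator by matchings in a large set $V$ and compare the products. For this we need one generator for each $7$-subset of $V$, chosen consistently, and the possible obstruction is the action of the symmetric group.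

\begin{lemma}\label{lem:trivial}
For $|S|=7$ the group $\operatorname{Sym}(S)$ acts trivially on $T_3(S)$.
\end{lemma}

\begin{proof}
The action is given by a homomorphism $\operatorname{Sym}(S)\to\operatorname{Aut}(\mathbb{Z}_3)=\{\pm1\}$, which is trivial or the sign character. Suppose it is the sign character. Let $S=[7]$ and $R=[6]$, and let $\kappa\in\rho(R)$ represent a generator. We average $\kappa$ over a group of order prime to $3$. Let $H=\langle(12),(34),(13)(24),(56)\rangle$, the direct product of $\langle(56)\rangle$ with the stabilizer in $\operatorname{Sym}([4])$ of the partition $\{12,34\}$; thus $|H|=16$. The element $\kappa'=\sum_{h\in H}\operatorname{sgn}(h)\,h\kappa\in\rho(R)$ has class $16[\kappa]\ne0$ in $T_3(S)$, and $h\kappa'=\operatorname{sgn}(h)\kappa'$ for $h\in H$. Suppose that a basis symbol $\sigma$ of $D_3(R)$ satisfies $h\sigma=-\operatorname{sgn}(h)\sigma$ for some $h\in H$. If $c$ is the coefficient of $\sigma$ in $\kappa'$, then the coefficient of $\sigma$ in $h\kappa'$ is both $-\operatorname{sgn}(h)c$ and $\operatorname{sgn}(h)c$,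 so $c=0$. The following table gives such an $h$ for each of the $1+2+2+2+8=15$ perfect matchings of $R$.
\begin{center}
\begin{tabular}{llcl}
$\sigma$ & $h$ & $\operatorname{sgn}h$ & effect of $h$ on $\sigma$\\ \hline
$e_{12}e_{34}e_{56}$ & $(13)(24)$ & $+1$ & exchanges two factors\\
$e_{13}e_{24}e_{56}$,\ $e_{14}e_{23}e_{56}$ & $(12)(34)$ & $+1$ & exchanges two factors\\
$e_{12}e_{35}e_{46}$,\ $e_{12}e_{36}e_{45}$ & $(34)(56)$ & $+1$ & exchanges two factors\\
$e_{34}e_{15}e_{26}$,\ $e_{34}e_{16}e_{25}$ & $(12)(56)$ & $+1$ & exchanges two factors\\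
$e_{5i}e_{6j}e_{i'j'}$ & $(56)(i\,j)(i'j')$ & $-1$ & $e_{6j}e_{5i}e_{j'i'}=+\sigma$
\end{tabular}
\end{center}
In the last row $\{\{i,i'\},\{j,j'\}\}=\{\{1,2\},\{3,4\}\}$, which gives $8$ matchings, and $(i\,j)(i'j')$ preserves the partition $\{12,34\}$. Hence $\kappa'=0$, a contradiction.
\end{proof}

Fix a generator $\omega_{[7]}$ of $T_3([7])$. For a $7$-set $S$ let $\omega_S=g\,\omega_{[7]}$, where $g\colon[7]\to S$ is any bijection. By Lemma~\ref{lem:trivial} this does not depend on $g$, and $g\,\omega_S=\omega_{S'}$ for every bijection $g\colon S\to S'$.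

Let $R$ be a $6$-set and $x\notin R$. Replacing $\kappa$ by $-\kappa$ if necessary, we find $\kappa\in\rho(R)$ whose class in $E_3(R\cup x)$ is $\omega_{R\cup x}$. The bijection $R\cup x\to R\cup x'$ that is the identity on $R$ fixes $\kappa$, so the class of the same $\kappa$ in $E_3(R\cup x')$ is $\omega_{R\cup x'}$ for \emph{every} $x'\notin R$. We call such a $\kappa$ a \emph{standard representative on $R$}.

For a set $Z$ with $|Z|\ge7$ let $\Omega_Z\in E_3(Z)$ be the image of $\omega_S$ for a $7$-subset $S\subset Z$. If $|S\cap S'|=6$, then $\omega_S$ and $\omega_{S'}$ are both represented by a standard representative on $S\cap S'$, so they have the same image; and any two $7$-subsets are connected by a chain of such steps. So $\Omega_Z$ does not depend on $S$. We record the properties that will be used: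
\begin{equation}\label{eq:Omega}
\begin{gathered}
3\,\Omega_Z=0,\qquad g\,\Omega_Z=\Omega_{gZ}\text{ for bijections }g,\\
\Omega_Z=\kappa\text{ in }E_3(Z)\text{ for every $6$-set $R\subset Z$ and standard representative $\kappa$ on $R$.}
\end{gathered}
\end{equation}
The freedom to choose $R$ anywhere in $Z$ drives all the arguments below.

Let $m\ge3$ and $n\ge2m+1$. For an $(m-3)$-matching $\tau$ on $V$ let $Z(\tau)$ be its set of free vertices; then $|Z(\tau)|=n-2m+6\ge7$. Put
\[
\theta(\tau)=\Omega_{Z(\tau)}\,\tau\in E_m(V).
\]

\begin{lemma}\label{lem:theta}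
Let $m\ge3$ and $n\ge2m+1$. Then $T_m(V)$ is an elementary $3$-group, and $\theta$ defines a surjective linear map $D_{m-3}(V)\otimes\mathbb{F}_3\to T_m(V)$.
\end{lemma}

\begin{proof}
By \eqref{eq:Omega}, $\theta(\tau)$ is the class of a six-point relation, so it lies in $T_m(V)$, and $3\theta(\tau)=0$. The sign rules for symbols are respected because $Z(\tau)$ depends only on the underlying matching. Conversely, let $\kappa\eta$ be a six-point relation with $\kappa\in\rho(R)$. Since $n-6-2(m-3)=n-2m\ge1$, some vertex $v\notin R$ is free for $\eta$. In $E_3(R\cup v)$ the class of $\kappa$ lies in $T_3(R\cup v)$, so it equals $c\,\omega_{R\cup v}$ for an integer $c$. Multiplying by $\eta$ gives $\kappa\eta=c\,\theta(\eta)$. So the elements $\theta(\eta)$ generate $T_m(V)$, and $3\,T_m(V)=0$.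
\end{proof}

The spare vertex $v$ is where the hypothesis $n\ge2m+1$ enters: for $n=6$, $m=3$ we have $T_3(R)=\rho(R)\cong\mathbb{Z}^5$.

\section{Nine points}\label{sec:nine}

It remains to show that $T_m(V)$ has dimension $\binom{n-1}{m-3}$ over $\mathbb{F}_3$. The method is visible in the case $m=4$, $n=9$, which corresponds to $\mathsf{M}_9$ and where the answer is $8$.

By Lemma~\ref{lem:theta}, $T_4(V)$ is spanned by the $36$ elements $\theta_{ab}=\omega_{V\setminus ab}\,e_{ab}=-\theta_{ba}$. For distinct $a,b,c$ the set $R=V\setminus abc$ has six points. If $\kappa$ is a standard representative on $R$, then $\theta_{ab}=\kappa e_{ab}$, $\theta_{bc}=\kappa e_{bc}$ and $\theta_{ca}=\kappa e_{ca}$, so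
\[
\theta_{ab}+\theta_{bc}+\theta_{ca}=\kappa\,(e_{ab}+e_{bc}+e_{ca})=0 .
\]
Fix $o\in V$. As for $E_1(V)$ in the introduction, the eight elements $\theta_{oa}$ span $T_4(V)$.

To show that they are independent, we need maps out of $E_4(V)$ that do not kill $T_4(V)$; the map $\varepsilon$ does kill it. We use maps that delete the edge at a given vertex.

\begin{lemma}\label{lem:pi}
For any $V$, $m\ge1$ and $y\in V$ there is a homomorphism $\pi_y\colon E_m(V)\to E_{m-1}(V\setminus y)$ with $\pi_y(e_{yz}\tau)=\tau$ and $\pi_y(\sigma)=0$ for matchings $\sigma$ that do not cover $y$.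
\end{lemma}

\begin{proof}
The rule defines a map on $D_m(V)$. Consider a triangle relation $(e_{ab}+e_{bc}+e_{ca})\sigma$. If $\sigma=e_{yz}\sigma'$, its image is $-(e_{ab}+e_{bc}+e_{ca})\sigma'$, which is zero in $E_{m-1}(V\setminus y)$. If $y$ is free for $\sigma$ and $y\notin\{a,b,c\}$, each term goes to $0$. If $y=a$, the image of $(e_{yb}+e_{bc}+e_{cy})\sigma$ is $\sigma+0-\sigma=0$.
\end{proof}

Let $a,b\in V\setminus o$. If $b\ne a$, write $\theta_{ob}=\kappa e_{ob}$ with $\kappa$ a standard representative on $V\setminus oab$; no term covers $a$, so $\pi_a(\theta_{ob})=0$. If $b=a$, write $\theta_{oa}=\kappa e_{oa}$ with $\kappa$ a standard representative on a $6$-subset of $V\setminus oa$. Then $\theta_{oa}=-\kappa e_{ao}=e_{ao}\kappa$, so $\pi_a(\theta_{oa})=\kappa=\Omega_{V\setminus a}$. Applying $\pi_a$ to a relation $\sum_bc_b\theta_{ob}=0$ gives $c_a\Omega_{V\setminus a}=0$. Hence $\dim T_4(V)=8$, provided that $\Omega_C\ne0$ in $E_3(C)$ for $|C|=8$.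

The general case follows the same two steps and has three new features. For $m\ge6$ the upper bound needs the six-point relations among the $\theta(\tau)$, which amounts to showing that the product of two copies of $\omega$ vanishes (Section~\ref{sec:upper}). The class $\Omega_C$ must be shown to be nonzero, for sets $C$ of any size at least $7$ (Section~\ref{sec:nonzero}). And the lower bound composes $m-3$ of the maps $\pi_y$, which read off the coordinates of $\varepsilon(\tau)$ (Section~\ref{sec:lower}).

\section{The upper bound for the torsion}\label{sec:upper}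

\begin{lemma}\label{lem:upper}
Let $m\ge3$ and $n\ge2m+1$. The map $\theta$ induces a surjection $E'_{m-3}(V)\otimes\mathbb{F}_3\to T_m(V)$. Hence $\dim_{\mathbb{F}_3}T_m(V)\le\binom{n-1}{m-3}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:theta} we must show that $\theta$ kills the two kinds of relations. The bound then follows from Proposition~\ref{prop:bound} applied to $E'_{m-3}(V)$.

\emph{Triangle relations.} Let $\tau'$ be an $(m-4)$-matching with free vertices $a,b,c$. There are $n-2(m-4)-3=n-2m+5\ge6$ further free vertices. Choose a $6$-set $R$ among them and a standard representative $\kappa$ on $R$. By \eqref{eq:Omega}, $\theta$ acts on each of the three terms of $(e_{ab}+e_{bc}+e_{ca})\tau'$ as multiplication by $\kappa$, so the image is $\kappa(e_{ab}+e_{bc}+e_{ca})\tau'=0$.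

\emph{Six-point relations.} Let $\kappa_1\in\rho(R_1)$ and let $\eta$ be an $(m-6)$-matching on $V\setminus R_1$. There are $n-6-2(m-6)=n-2m+6\ge7$ vertices outside $R_1$ that are free for $\eta$. Choose among them a $6$-set $R$ and a vertex $v\notin R$, and let $\kappa$ be a standard representative on $R$. By \eqref{eq:Omega}, $\theta(\kappa_1\eta)=\kappa\kappa_1\eta$. Let $g$ be an involution of $V$ that exchanges $R$ and $R_1$ and fixes all other vertices. Then $g\kappa\in\rho(R_1)$ has class $g\,\omega_{R\cup v}=\omega_{R_1\cup v}$ in $E_3(R_1\cup v)$, so $\kappa_1=c\cdot g\kappa$ in $E_3(R_1\cup v)$ for an integer $c$. Since $\kappa\eta$ is a combination of matchings disjoint from $R_1\cup v$, we may multiply this equation by it, and obtain $\kappa\kappa_1\eta=cx$ with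
\[
x=\kappa\,(g\kappa)\,\eta=\omega_{R\cup v}\,(g\kappa)\,\eta=-\,\omega_{R_1\cup v}\,\kappa\,\eta .
\]
We show that $x=0$. By Lemma~\ref{lem:trivial}, the second expression is fixed by $\operatorname{Sym}(R\cup v)$ and the third by $\operatorname{Sym}(R_1\cup v)$. The transpositions $(v\,r)$, $r\in R\cup R_1$, lie in these two groups and generate $\operatorname{Sym}(R\cup R_1\cup v)$, which contains $g$. So $gx=x$. On the other hand $\kappa$ and $g\kappa$ have degree $3$ and anticommute, so $gx=(g\kappa)\,\kappa\,\eta=-x$. Thus $2x=0$, and $3x=0$, so $x=0$.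
\end{proof}

\section{The class survives on larger sets}\label{sec:nonzero}

Adding a point to $C$ adds triangle relations, which could kill $\Omega_C$. We show that they do not, by extending a homomorphism that detects $\omega_S$ one point at a time.

\begin{lemma}\label{lem:extend}
Let $N=|W|\ge7$ and $y\notin W$. Every homomorphism $\varphi\colon E_3(W)\to\mathbb{F}_3$ extends along $E_3(W)\to E_3(W\cup y)$.
\end{lemma}

\begin{proof}
All spaces are over $F=\mathbb{F}_3$, and $L=L_F$. An extension $\varphi'$ has to be given values on the new matchings $e_{ya}\sigma$, and the triangle $a,b,y$ forces $\varphi(e_{ab}\sigma)=\varphi'(e_{yb}\sigma)-\varphi'(e_{ya}\sigma)$. So a family indexed by pairs $ab$ has to be written as a family of differences. This is a cohomological problem, and we move it to exterior powers, where it can be solved.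

For $a\ne b$ in $W$, the map $\sigma\mapsto\varphi(e_{ab}\sigma)$ is a linear form on $E_2(W\setminus ab)\otimes F$. Since $E_2=E'_2$ and $|W\setminus ab|\ge5$, Corollary~\ref{cor:split}(b) gives a unique linear form $\beta_{ab}$ on $\bigwedge^2L(W\setminus ab)$ with $\beta_{ab}(\varepsilon\sigma)=\varphi(e_{ab}\sigma)$, and $\beta_{ba}=-\beta_{ab}$. For distinct $a,b,c$,
\begin{equation}\label{eq:cocycle}
\beta_{ab}+\beta_{bc}+\beta_{ca}=0\quad\text{on }\textstyle\bigwedge^2L(W\setminus abc).
\end{equation}
Indeed $|W\setminus abc|\ge4$, so by Lemma~\ref{lem:span} this space is spanned by the elements $\varepsilon\sigma$ for $2$-matchings $\sigma$, and on these \eqref{eq:cocycle} is the triangle relation.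

\emph{Claim.} There are linear forms $\psi_a$ on $\bigwedge^2L(W\setminus a)$, $a\in W$, with $\beta_{ab}=\psi_b-\psi_a$ on $\bigwedge^2L(W\setminus ab)$.

Let $M$ be a functor from the nonempty subsets of $W$, with inclusions, to vector spaces. For $0\le i\le N-1$ let $K_i(M)=\bigoplus_{|U|=i}M(W\setminus U)$, where elements of the summand of $U=\{u_1,\dots,u_i\}$ are written $u_1\wedge\dots\wedge u_i\otimes x$, alternating in the $u_l$. The differential is
\[
\partial(u_1\wedge\dots\wedge u_i\otimes x)=\sum_l(-1)^{l-1}u_1\wedge\dots\widehat{u_l}\dots\wedge u_i\otimes x ,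
\]
where on the right $x$ is mapped to $M((W\setminus U)\cup u_l)$. Take $M=\bigwedge^2L$. The forms $\beta_{ab}$ define a linear form $\beta$ on $K_2$, and \eqref{eq:cocycle} says that $\beta$ vanishes on $\partial K_3$. Since $\partial(a\wedge b\otimes x)=b\otimes x-a\otimes x$, a family as in the claim is a linear form $\psi$ on $K_1$ with $\psi\circ\partial=\beta$. If $H_2(K(\bigwedge^2L))=0$, then $\beta$ vanishes on the kernel of $\partial\colon K_2\to K_1$, so it induces a form on $\partial K_2$, which extends to $K_1$. So it suffices to prove $H_2(K(\bigwedge^2L))=0$.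

First let $M_j(B)=\bigwedge^jF^B$ for $j=0,1,2$; here $M_0$ is the constant functor $F$. The space $M_j(W\setminus U)$ has a basis indexed by the $j$-sets $J$ disjoint from $U$. So $K(M_j)$ is the direct sum, over the $j$-subsets $J\subset W$, of the complexes spanned by the symbols $u_1\wedge\dots\wedge u_i$ with $u_l\in W\setminus J$ and $i\le N-1$. Without the restriction on $i$, this is the augmented chain complex of the full simplex on $W\setminus J\neq\emptyset$, shifted by one, and it is exact because $x\mapsto u_0\wedge x$ is a contracting homotopy for any $u_0\in W\setminus J$. The restriction on $i$ does not change homology in degrees at most $N-2$. So $H_i(K(M_j))=0$ for $i\le5$.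

For $B\ne\emptyset$ there are natural short exact sequences
\[
0\to L(B)\to F^B\to F\to0,\qquad 0\to\textstyle\bigwedge^2L(B)\to\bigwedge^2F^B\to L(B)\to0 ,
\]
where the first surjection is the coordinate sum $s$ and the second is $x\wedge x'\mapsto s(x)x'-s(x')x$, that is, $h_a\wedge h_b\mapsto h_b-h_a$. For exactness of the second, write $F^B=L(B)\oplus Fh_{b_0}$; the map kills $\bigwedge^2L(B)$ and sends $h_{b_0}\wedge l$ to $l$ for $l\in L(B)$. Applying $K$ gives short exact sequences of complexes, and their long exact homology sequences contain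
\begin{gather*}
0=H_4(K(M_0))\to H_3(K(L))\to H_3(K(M_1))=0,\\
H_3(K(L))\to H_2(K(\textstyle\bigwedge^2L))\to H_2(K(M_2))=0 .
\end{gather*}
So $H_3(K(L))=0$, and then $H_2(K(\bigwedge^2L))=0$. This proves the claim.

Define $\varphi'$ on $D_3(W\cup y)$ by $\varphi'=\varphi$ on matchings that do not cover $y$ and $\varphi'(e_{ya}\sigma)=\psi_a(\varepsilon\sigma)$ for $2$-matchings $\sigma$ on $W\setminus a$. Consider a triangle relation $(e_{ab}+e_{bc}+e_{ca})\sigma$. If it does not involve $y$, it is killed by $\varphi$. If $\sigma=e_{yz}e'$, the value is $-\psi_z\big(\varepsilon((e_{ab}+e_{bc}+e_{ca})e')\big)=0$. If $c=y$, the value is $\beta_{ab}(\varepsilon\sigma)-\psi_b(\varepsilon\sigma)+\psi_a(\varepsilon\sigma)=0$. So $\varphi'$ is defined on $E_3(W\cup y)$, and it extends $\varphi$.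
\end{proof}

\begin{corollary}\label{cor:nonzero}
If $|C|\ge7$, then $\Omega_C\ne0$ in $E_3(C)$.
\end{corollary}

\begin{proof}
Let $S\subset C$ be a $7$-set. The torsion subgroup $T_3(S)\cong\mathbb{Z}_3$ is a direct summand of $E_3(S)$, so some homomorphism $\varphi\colon E_3(S)\to\mathbb{F}_3$ has $\varphi(\omega_S)\ne0$. By Lemma~\ref{lem:extend}, applied $|C|-7$ times, $\varphi$ extends to $E_3(C)$, and the extension takes the value $\varphi(\omega_S)$ on $\Omega_C$.
\end{proof}

\section{The lower bound and the proof of Theorem~\ref{thm:E}}\label{sec:lower}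

Let $m\ge3$ and $n\ge2m+1$. For $A=\{a_1,\dots,a_{m-3}\}\subset V$ put $C=V\setminus A$, so that $|C|=n-m+3\ge m+4\ge7$, and let
\[
\Pi_A=\pi_{a_{m-3}}\circ\dots\circ\pi_{a_1}\colon E_m(V)\to E_3(C)
\]
be the composite of the maps of Lemma~\ref{lem:pi}. For an $(m-3)$-matching $\tau$ let $\gamma_A(\tau)\in\mathbb{Z}$ be the coefficient of $h_{a_1}\wedge\dots\wedge h_{a_{m-3}}$ in $\varepsilon(\tau)\in\bigwedge^{m-3}\mathbb{Z}^V$.

\begin{lemma}\label{lem:coeff}
For every $(m-3)$-matching $\tau$ on $V$ we have $\Pi_A(\theta(\tau))=\gamma_A(\tau)\,\Omega_C$.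
\end{lemma}

\begin{proof}
Each map $\pi_y$ either kills a matching or removes the edge at $y$, so a free vertex stays free until it is deleted. Each monomial of $\varepsilon(\tau)$ contains exactly one endpoint of each edge of $\tau$. There are three cases.

(a) \emph{Some $v\in A$ is free for $\tau$.} Choose a $6$-set $R\subset Z(\tau)\setminus v$ and a standard representative $\kappa$ on $R$. Then $\theta(\tau)=\kappa\tau$ is a combination of matchings for which $v$ is free, so it is killed at the latest by $\pi_v$. Also $\gamma_A(\tau)=0$, since $h_v$ does not occur in $\varepsilon(\tau)$.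

(b) \emph{$\tau$ covers $A$ and contains an edge $a_ia_j$ with $i<j$.} Write $\theta(\tau)$ as a combination of matchings containing $\tau$. In each term that survives $\pi_{a_1},\dots,\pi_{a_{i-1}}$, the map $\pi_{a_i}$ removes the edge $a_ia_j$. Then $a_j$ is free, and the term is killed at the latest by $\pi_{a_j}$. Also $\gamma_A(\tau)=0$, since no monomial of $\varepsilon(\tau)$ contains both $h_{a_i}$ and $h_{a_j}$.

(c) \emph{$\tau$ covers $A$ and no edge lies in $A$.} Then each of the $m-3$ edges contains exactly one element of $A$. Both sides are linear in $\tau$, so we may take $\tau=e_{a_1c_1}\cdots e_{a_{m-3}c_{m-3}}$ with $c_i\in C$. Write $\theta(\tau)=\kappa\tau$ with $\kappa$ a standard representative on a $6$-set $R\subset Z(\tau)\subset C$. Moving $e_{a_ic_i}$ to the front past $\kappa$ costs the sign $(-1)^3$ at each step, so $\Pi_A(\kappa\tau)=(-1)^{m-3}\kappa=(-1)^{m-3}\Omega_C$ by \eqref{eq:Omega}. And $\gamma_A(\tau)=(-1)^{m-3}$, since $\varepsilon(\tau)=\prod_i(h_{c_i}-h_{a_i})$.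
\end{proof}

\begin{lemma}\label{lem:lower}
Let $m\ge3$, $n\ge2m+1$ and $F=\mathbb{F}_3$. There is a surjective linear map $T_m(V)\to\bigwedge^{m-3}L_F(V)$ with $\theta(\tau)\mapsto\varepsilon(\tau)$. Hence $\dim_FT_m(V)\ge\binom{n-1}{m-3}$.
\end{lemma}

\begin{proof}
Let $\sum c_\tau\tau\in D_{m-3}(V)\otimes F$ lie in the kernel of $\theta$. Apply $\Pi_A$. By Lemma~\ref{lem:coeff}, $\big(\sum c_\tau\gamma_A(\tau)\big)\Omega_C=0$, and $\Omega_C$ has order $3$ by Corollary~\ref{cor:nonzero} and \eqref{eq:Omega}. So $\sum c_\tau\gamma_A(\tau)=0$ in $F$ for every $A$. These sums are the coordinates of $\varepsilon(\sum c_\tau\tau)$ in $\bigwedge^{m-3}F^V$, so $\varepsilon(\sum c_\tau\tau)=0$. Since $\theta$ is onto $T_m(V)$ (Lemma~\ref{lem:theta}), the map is well defined. Its image is the span of the $\varepsilon(\tau)$, which is $\bigwedge^{m-3}L_F(V)$ by Lemma~\ref{lem:span}.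
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:E}]
By Corollary~\ref{cor:split}(a), $E_m(V)\cong\mathbb{Z}^{\binom{n-1}m}\oplus T_m(V)$. For $m<3$ we have $T_m(V)=0$. For $m\ge3$, $T_m(V)$ is an elementary $3$-group by Lemma~\ref{lem:theta}, of rank $\binom{n-1}{m-3}$ by Lemmas~\ref{lem:upper} and~\ref{lem:lower}.
\end{proof}

The proof also identifies the top cohomology and the action of the symmetric group on its torsion.

\begin{proposition}\label{prop:module}
For all $m\ge1$, $\tilde H^{m-1}(\mathsf{M}_{2m+1};\mathbb{Z})\cong\mathbb{Z}^{\binom{2m}m}\oplus(\mathbb{Z}_3)^{\binom{2m}{m-3}}$. For $k\ge0$, $n=2k+7$ and $L=L([n])\otimes\mathbb{F}_3$,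
\[
\operatorname{tors}\tilde H^{k+2}(\mathsf{M}_{2k+7};\mathbb{Z})\cong\operatorname{sgn}\otimes\textstyle\bigwedge^kL
\]
as $S_{2k+7}$-modules.
\end{proposition}

\begin{proof}
The first statement is Lemma~\ref{lem:top} with Theorem~\ref{thm:E}. The surjection $T_{k+3}([n])\to\bigwedge^kL$ of Lemma~\ref{lem:lower} is an isomorphism, as both sides have dimension $\binom{2k+6}k$. It is $S_n$-equivariant because $g\,\theta(\tau)=\theta(g\tau)$ by \eqref{eq:Omega}. The group $T_{k+3}([n])$ is the torsion subgroup of $E_{k+3}([n])$, and the isomorphism \eqref{eq:untwist} is equivariant up to the sign character, since applying $g$ to a listing multiplies its sign by $\operatorname{sgn}(g)$.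
\end{proof}

\section{The dimension bound: removing a vertex, and the prime $2$}\label{sec:two}

We turn to Proposition~\ref{prop:bound}. The bound $\binom{n-1}m$ satisfies Pascal's rule, and when an $m$-matching has a free vertex to spare, the groups $E'_m$ satisfy the corresponding inequality.

\begin{lemma}\label{lem:rec}
Let $p$ be a prime, $m\ge1$, $n\ge2m+1$ and $y\in V$. Then
\[
\dim E'_m(V)\otimes\mathbb{F}_p\le\dim E'_m(V\setminus y)\otimes\mathbb{F}_p+\dim E'_{m-1}(V\setminus y)\otimes\mathbb{F}_p .
\]
\end{lemma}

\begin{proof}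
Let $I$ be the image of $E'_m(V\setminus y)\to E'_m(V)$. We construct a surjection $E'_{m-1}(V\setminus y)\to E'_m(V)/I$; the lemma follows because tensoring with $\mathbb{F}_p$ is right exact. Send an $(m-1)$-matching $\tau$ on $V\setminus y$ to the class of $e_{yz}\tau$, where $z\ne y$ is free for $\tau$; there are $n-1-2(m-1)\ge2$ choices of $z$. The class does not depend on $z$, because $e_{yz}\tau-e_{yz'}\tau=-e_{zz'}\tau\in I$ by the triangle $y,z,z'$. The map is onto, since matchings that do not cover $y$ lie in $I$ and the others have the form $\pm e_{yz}\tau$. For a triangle relation $(e_{ab}+e_{bc}+e_{ca})\tau'$ there are $n-1-2(m-2)-3=n-2m\ge1$ vertices $z\ne y$ that are free for all three terms, and the image $e_{yz}(e_{ab}+e_{bc}+e_{ca})\tau'$ is zero. For a six-point relation $\kappa\eta$, with $\kappa\in\rho(R)$ and $\eta$ an $(m-4)$-matching, there are $n-1-6-2(m-4)\ge2$ vertices $z\neq y$ outside $R$ and free for $\eta$, and the image $e_{yz}\kappa\eta$ is zero in $E'_m(V)$.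
\end{proof}

Fix $p$ and argue by induction on $n$. For $m=0$ the bound is trivial, as $E'_0(V)=\mathbb{Z}$. For $m\ge1$ and $n\ge2m+1$, Lemma~\ref{lem:rec} and $\binom{n-2}m+\binom{n-2}{m-1}=\binom{n-1}m$ give the induction step. What remains is the case of perfect matchings, $n=2m\ge2$, where there are no triangle relations and no free vertex. In the rest of this section we settle this case for $p=2$.

\subsection*{Relations modulo 2}
Let $|V|=2m$ and work in $E'_m(V)\otimes\mathbb{F}_2$. All signs disappear: $e_{ab}=e_{ba}$ and the factors commute. By Remark~\ref{rem:char2}, $\varepsilon$ kills the element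
\[
\Delta_{abcd}=e_{ab}e_{cd}+e_{ac}e_{bd}+e_{ad}e_{bc},
\]
which is symmetric in $a,b,c,d$, so the exterior algebra does not see the whole space. We filter by the number of factors $\Delta$ and find a small spanning set for each quotient by uncrossing. For $m=2$ and $V=\{1,2,3,4\}$ the outcome is the basis $e_{12}e_{34}$, $e_{14}e_{23}$, $\Delta_{1234}$: the crossing matching $e_{13}e_{24}$ is traded for $\Delta_{1234}$.

We need one explicit family of elements of $\rho$. For disjoint triples $a_0,a_1,a_2$ and $b_0,b_1,b_2$, with indices modulo $3$, let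
\[
\kappa=\sum_{i,j}e_{a_{i+1}a_{i+2}}\,e_{a_ib_j}\,e_{b_{j+1}b_{j+2}}\in D_3(\{a_0,a_1,a_2,b_0,b_1,b_2\}).
\]
With $\alpha_i=h_{a_i}$ and $\beta_j=h_{b_j}$, splitting the middle factor $\beta_j-\alpha_i$ gives
\[
\varepsilon(\kappa)=\Big[\sum_i(\alpha_{i+2}-\alpha_{i+1})\Big]\Big[\sum_j\beta_j(\beta_{j+2}-\beta_{j+1})\Big]-\Big[\sum_i(\alpha_{i+2}-\alpha_{i+1})\alpha_i\Big]\Big[\sum_j(\beta_{j+2}-\beta_{j+1})\Big]=0,
\]
because the first and the last bracket vanish. So $\kappa\in\rho$ over $\mathbb{Z}$. Reducing modulo $2$ and grouping by $j$, we obtain for distinct $a,b,c,x,y,z$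
\begin{equation}\label{eq:six}
\Delta_{abcx}\,e_{yz}+\Delta_{abcy}\,e_{xz}+\Delta_{abcz}\,e_{xy}=0 .
\end{equation}
This identity and the next are understood after multiplication by any perfect matching of the remaining vertices. For eight distinct vertices, named $1,\dots,8$, we claim
\begin{equation}\label{eq:eight}
\Delta_{1234}\Delta_{5678}=\Delta_{1235}\Delta_{4678}.
\end{equation}
Expand $\Delta_{5678}=e_{56}e_{78}+e_{57}e_{68}+e_{58}e_{67}$ and use \eqref{eq:six} in the form $\Delta_{1234}e_{5z}=\Delta_{1235}e_{4z}+\Delta_{123z}e_{45}$ for $z=6,7,8$. This gives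
\[
\Delta_{1234}\Delta_{5678}=\Delta_{1235}\big(e_{46}e_{78}+e_{47}e_{68}+e_{48}e_{67}\big)+\big(\Delta_{1236}e_{78}+\Delta_{1237}e_{68}+\Delta_{1238}e_{67}\big)e_{45},
\]
where the first bracket is $\Delta_{4678}$ and the second vanishes by \eqref{eq:six}.

For $Q\subset V$ with $|Q|=4i$ and a perfect matching $\tau$ of $V\setminus Q$ let $\langle Q\,|\,\tau\rangle=\Delta_{Q_1}\cdots\Delta_{Q_i}\tau$, where $Q=Q_1\sqcup\dots\sqcup Q_i$ is a partition into $4$-sets. This does not depend on the partition: any two partitions differ by a permutation of $Q$, hence by a sequence of transpositions, and a transposition either fixes a partition or exchanges two elements of different blocks, which does not change the product by \eqref{eq:eight}. We have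
\begin{gather}
\langle Q\,|\,e_{ab}e_{cd}\tau\rangle+\langle Q\,|\,e_{ac}e_{bd}\tau\rangle+\langle Q\,|\,e_{ad}e_{bc}\tau\rangle=\langle Q\cup abcd\,|\,\tau\rangle,\label{eq:uncross}\\
\langle R\cup x\,|\,e_{yz}\tau\rangle+\langle R\cup y\,|\,e_{xz}\tau\rangle+\langle R\cup z\,|\,e_{xy}\tau\rangle=0\qquad(|R|=4i-1,\ i\ge1).\label{eq:uncover}
\end{gather}
The first is the definition of $\Delta$. The second follows from \eqref{eq:six} on choosing $a,b,c\in R$ and partitioning $R\setminus abc$ into $4$-sets. Let $\mathcal{F}_i$ be the span of all $\langle Q\,|\,\tau\rangle$ with $|Q|=4i$. Then $\mathcal{F}_0=E'_m(V)\otimes\mathbb{F}_2$, $\mathcal{F}_{i+1}\subset\mathcal{F}_i$ by \eqref{eq:uncross}, and $\mathcal{F}_i=0$ for $4i>2m$.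

\subsection*{Uncrossing}
Order $V$ linearly and draw the edges of $\tau$ as arcs. A point $u$ is \emph{under} the arc $xy$, $x<y$, if $x<u<y$. Two arcs \emph{cross} if exactly one endpoint of one is under the other. Let $\operatorname{cr}(Q,\tau)$ be the number of crossing pairs of arcs plus the number of pairs consisting of an arc and a point of $Q$ under it.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \s in {0,5.5,11} {
  \foreach \x/\y in {0/a,1/b,2/c,3/d} {
    \fill (\s+\x,3) circle (3pt) node[below] {$\y$}; } }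
\draw (0,3) arc (180:0:1);
\draw (1,3) arc (180:0:1);
\draw (5.5,3) arc (180:0:0.5);
\draw (7.5,3) arc (180:0:0.5);
\draw (11,3) arc (180:0:1.5);
\draw (12,3) arc (180:0:0.5);
\node at (4.25,3.4) {$\equiv$};
\node at (9.75,3.4) {$+$};
\foreach \x/\y in {0.5/a,2.5/c,6/a,7/q,12.5/q,13.5/c} {
  \fill (\x,0) circle (3pt) node[below] {$\y$}; }
\foreach \x/\y in {1.5/q,8/c,11.5/a} {
  \draw (\x,0) circle (4pt) node[below] {$\y$}; }
\draw (0.5,0) arc (180:0:1);
\draw (6,0) arc (180:0:0.5);
\draw (12.5,0) arc (180:0:0.5);
\node at (4.25,0.4) {$=$};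
\node at (9.75,0.4) {$+$};
\end{tikzpicture}
\caption{The two rewriting moves for the elements $\langle Q\,|\,\tau\rangle$ over $\mathbb{F}_2$. Arcs are edges of the matching $\tau$, and hollow points belong to $Q$. Top: a crossing is resolved, modulo elements with a larger set $Q$. Bottom: a point of $Q$ under an arc is moved to one of the ends.}\label{fig:moves}
\end{figure}

\begin{lemma}\label{lem:uncross}
The quotient $\mathcal{F}_i/\mathcal{F}_{i+1}$ is spanned by the $\langle Q\,|\,\tau\rangle$ with $|Q|=4i$ and $\operatorname{cr}(Q,\tau)=0$.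
\end{lemma}

\begin{proof}
Let $\operatorname{cr}(Q,\tau)>0$. We express $\langle Q\,|\,\tau\rangle$ modulo $\mathcal{F}_{i+1}$ as a sum of two terms with smaller $\operatorname{cr}$, by one of the moves in Figure~\ref{fig:moves}. In both moves, when another arc $xy$ of $\tau$ is considered, we call a point of the move \emph{marked} if it is under $xy$. The marked points are consecutive among the points of the move; let $r$ be their number.

\emph{A crossing $ac,bd$ with $a<b<c<d$.} By \eqref{eq:uncross} we replace it by $ab,cd$ and by $ad,bc$. The pair itself contributes $1$ before and $0$ after. For another arc $xy$ and any pairing of $a,b,c,d$, the number of crossings with $xy$ lies in $\{0,1,2\}$ and has the parity of $r$. So it is $1$ for all pairings if $r$ is odd. It is $0$ for all pairings if $r\in\{0,4\}$. If $r=2$, the marked points are $ab$, $bc$ or $cd$, so each of $ac$, $bd$ has one marked end and the number is $2$ before the move, the largest possible value. A point of $Q$ in the intervals $(a,b)$, $(b,c)$, $(c,d)$ contributes $1,2,1$ before, $1,0,1$ for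 $ab,cd$ and $1,2,1$ for $ad,bc$; a point outside $(a,d)$ contributes $0$ throughout.

\emph{A point $q\in Q$ under an arc $ac$, $a<q<c$.} By \eqref{eq:uncover} with $R=Q\setminus q$, we replace the configuration by the arc $aq$ with $c$ in place of $q$ in $Q$, and by the arc $qc$ with $a$ in place of $q$ in $Q$. The pair itself contributes $1$ before and $0$ after. For another arc $xy$, the contribution is $1$ for a crossing with the arc of the move plus $1$ if the $Q$-point of the move is marked. Again it lies in $\{0,1,2\}$ and has the parity of $r$. So it is $1$ throughout if $r$ is odd and $0$ throughout if $r=0$. If $r=2$, then $q$ and exactly one of $a,c$ are marked, and the contribution is $2$ before the move. A further point of $Q$ under $aq$ or under $qc$ was under $ac$.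

In both cases $\operatorname{cr}$ drops strictly, and induction on $\operatorname{cr}$ finishes the proof.
\end{proof}

It remains to count the pairs $(Q,\tau)$ with $|Q|=4i$ and $\operatorname{cr}(Q,\tau)=0$. Here $\tau$ has $j=m-2i$ arcs. Write ``)'' for each right endpoint of an arc and ``('' for each other point. The resulting word has $j$ letters ``)'' and $2m-j$ letters ``('', and every prefix has at least as many ``('' as ``)''. The word determines the pair: the points under an arc are matched among themselves, so the arcs are recovered by matching parentheses and $Q$ is the set of unmatched ``(''. By the ballot theorem, for $2j\le N$ the number of words of length $N$ with $j$ letters ``)'' and the prefix property is $\binom Nj-\binom N{j-1}$. Summing over $i\ge0$ and using Pascal's rule,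
\[
\dim E'_m(V)\otimes\mathbb{F}_2\le\sum_{l=0}^m(-1)^l\binom{2m}{m-l}=\sum_{l=0}^m(-1)^l\left[\binom{2m-1}{m-l}+\binom{2m-1}{m-l-1}\right]=\binom{2m-1}m .
\]
For $m=3$ the two layers contribute $(20-15)+(6-1)=10$. This proves Proposition~\ref{prop:bound} for $p=2$.

\section{The dimension bound for odd primes}\label{sec:odd}

Let $p$ be odd and $F=\mathbb{F}_p$. In this section all groups are tensored with $F$, and this is omitted from the notation. Again the problem is the case $n=2m$. We first return to unoriented edges, where a recursion for perfect matchings becomes visible.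

\subsection*{Untwisting and the model}
For $|V|\in\{2m,2m+1\}$ let $P(V)$ be the $F$-space generated by the symbols $[a_1b_1]\cdots[a_mb_m]$ for the $m$-matchings on $V$, alternating in the factors and with $[ab]=[ba]$. Fix a linear order on $V$. For $|V|=2m+1$ the formula \eqref{eq:untwist} defines an isomorphism $D_m(V)\to P(V)$, and for $|V|=2m$ the same formula without $v$ does so, by the same two checks. We call this isomorphism \emph{untwisting}.

Let $\Lambda$ be the exterior algebra over $F$ on generators $u_a$ $(a\in V)$, and put $U_B=\sum_{x\in B}u_x$ for $B\subset V$. The \emph{model map} is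
\[
\mu\colon P(V)\to\Lambda^m,\qquad [a_1b_1]\cdots[a_mb_m]\mapsto(u_{a_1}+u_{b_1})\cdots(u_{a_m}+u_{b_m}).
\]
For a $6$-set $R$ let $\rho^\circ(R)=\ker(\mu\colon P(R)\to\Lambda^3)$.

\begin{lemma}\label{lem:model}
For $|V|=2m$, untwisting carries $\ker\varepsilon$ to $\ker\mu$. For $|R|=6$, it carries $\rho(R)\otimes F$ to $\rho^\circ(R)$, and $\dim\rho^\circ(R)=5$.
\end{lemma}

\begin{proof}
Define $\Psi\colon\bigwedge^mF^V\to\Lambda^m$ by
\[
\Psi(h_{c_1}\cdots h_{c_m})=\operatorname{sgn}(d_1,c_1,\dots,d_m,c_m)\,u_{d_1}\cdots u_{d_m},\qquad\{d_1,\dots,d_m\}=V\setminus\{c_1,\dots,c_m\}.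
\]
Permuting the $d_i$ changes $\operatorname{sgn}$ and the product of the $u$'s by the same sign, and permuting the $c_i$ changes $\operatorname{sgn}$ and the product of the $h$'s by the same sign. So $\Psi$ is well defined, and it is an isomorphism since it matches bases up to sign. Expand $\prod_i(h_{b_i}-h_{a_i})$. In the $i$-th factor, the choice $h_{b_i}$ has coefficient $+1$ and gives $(d_i,c_i)=(a_i,b_i)$. The choice $h_{a_i}$ has coefficient $-1$ and gives $(d_i,c_i)=(b_i,a_i)$, and the transposition in the listing cancels the sign. Hence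
\[
\Psi\Big(\prod_i(h_{b_i}-h_{a_i})\Big)=\operatorname{sgn}(a_1,b_1,\dots,a_m,b_m)\prod_i(u_{a_i}+u_{b_i}),
\]
that is, $\Psi\circ\varepsilon$ is untwisting followed by $\mu$. This gives the first statement. For $|R|=6$, the space $\rho(R)\otimes F$ is a $5$-dimensional subspace of $D_3(R)\otimes F$, because $\rho(R)$ is a direct summand, and it lies in $\ker\varepsilon$. By Lemma~\ref{lem:span}, $\ker\varepsilon$ has dimension $15-10=5$. So the two are equal.
\end{proof}

Let $\kappa\eta$ be a six-point relation with $\kappa\in\rho(R)$. In the listings that define the untwisting of its terms, only the part that lists $R$ varies, and the sign of the whole listing is the sign of the listing of $R$ times a constant. So $\kappa\eta$ untwists to $\pm\kappa^\circ\eta^\circ$, where $\kappa^\circ\in\rho^\circ(R)$ is the untwisting of $\kappa$ and $\eta^\circ$ is the unoriented symbol of $\eta$. This gives the following descriptions, in which the notation anticipates the definition below.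
\begin{itemize}
\item For $|V|=2j+1$, write $s_v\tau$ for the symbol $\tau\in P(V)$ with free vertex $v$. Then $E'_j(V)\cong X^1_j(V)$, the quotient of $P(V)$ by the elements $(s_a[bc]+s_b[ac]+s_c[ab])\sigma$ and $s_v\kappa\eta$ with $\kappa\in\rho^\circ(R)$; the triangle relations are translated as in Lemma~\ref{lem:top}.
\item For $|V|=2j+2$, $E'_{j+1}(V)\cong X^2_j(V):=P(V)\big/\sum_R\rho^\circ(R)P(V\setminus R)$. In $X^2_j(V)$ we write $s_{ab}\tau$ for $[ab]\tau$.
\end{itemize}

\subsection*{The spaces $X^t_j$}
The model suggests the recursion. Let $U=U_V$ and let $[ab]\tau$ be a perfect matching of $V$, with $\tau$ of size $j$. Since $U-(u_a+u_b)$ is the sum of the factors of $\mu(\tau)$ and elements of degree one have square zero, $\mu([ab]\tau)=U\mu(\tau)$. So the image of $X^2_j(V)$ lies in $U\Lambda^j$, which has the desired dimension $\binom{n-1}j$. A vertex $w$ splits $U\Lambda^j$ into the subspace $Uu_w\Lambda^{j-1}$, of dimension $\binom{n-2}{j-1}$, and a quotient of dimension $\binom{n-2}j$. In the subspace we meet elements $Uu_w\mu(\tau')$, where $\tau'$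 is a $(j-1)$-matching that leaves three vertices of $V\setminus w$ uncovered, and repeating the step uncovers more and more vertices. So we introduce symbols $s_T\tau$, where $T$ is the set of uncovered vertices, and think of $s_T\tau$ as $U\mu(\tau)$. In the model, the elements $U(u_a+u_b)\mu(\tau)$, for $a,b$ in the set $S$ of vertices uncovered by $\tau$, are sums $\xi_a+\xi_b$ with $\xi_a=Uu_a\mu(\tau)$, and $\sum_{a\in S}\xi_a=UU_S\,\mu(\tau)=UU\mu(\tau)=0$. We take these two properties as defining relations.

Let $S$ be a finite set and $M$ an $F$-space. A family $f_{ab}=f_{ba}\in M$, indexed by the pairs in $S$, is \emph{additive} if there are $\xi_a\in M$ with $f_{ab}=\xi_a+\xi_b$, and \emph{balanced} if in addition $\sum_{a\in S}\xi_a=0$.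

\begin{lemma}\label{lem:additive}
If $|S|\ge3$ and the family is additive, then $\xi_a=\frac12(f_{ab}+f_{ac}-f_{bc})$ for all distinct $a,b,c$; in particular the $\xi_a$ are unique. If $|S|\ge4$, the family is additive if and only if $f_{ab}+f_{cd}=f_{ac}+f_{bd}$ for all distinct $a,b,c,d\in S$.
\end{lemma}

\begin{proof}
The first statement and the necessity of the four-point condition follow by substitution. Assume the condition. Then $f_{ac}-f_{bc}=f_{ad}-f_{bd}$, so $\frac12(f_{ab}+f_{ac}-f_{bc})$ is unchanged when $c$ is replaced by $d$. It is symmetric in $b,c$, so it depends only on $a$; call it $\xi_a$. Then $\xi_a+\xi_b=\frac12(f_{ab}+f_{ac}-f_{bc})+\frac12(f_{ab}+f_{bc}-f_{ac})=f_{ab}$.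
\end{proof}

Thus, for $|S|\ge4$, being balanced is a finite list of linear relations among the $f_{ab}$. This is where $p\ne2$ is essential. Let $t\ge3$, $j\ge0$ and $|V|=t+2j$. Let $X^t_j(V)$ be the $F$-space generated by symbols $s_T\tau$, where $T\subset V$ is a $t$-set and $\tau$ is a symbol of $P(V\setminus T)$, with the sign rules of $P(V\setminus T)$ and subject to:
\begin{itemize}
\item[(R)] for every $(t+2)$-set $S\subset V$ and every perfect matching $\tau$ of $V\setminus S$, the family $f_{ab}^{S,\tau}=s_{S\setminus ab}[ab]\tau$ $(a\ne b\in S)$ is balanced.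
\end{itemize}
We write $\xi_a^{S,\tau}$ for the corresponding elements. A linear map defined on the symbols and respecting the sign rules descends to $X^t_j(V)$ exactly when the images of these families are balanced. Property (R) also holds in $X^2_j(V)$: for $S=\{a,b,c,d\}$ we have $f_{ab}=[cd][ab]\tau=-f_{cd}$, so both sides of the four-point condition vanish, and $\sum_S\xi=f_{ab}+f_{cd}=0$. So $\xi_a^{S,\tau}$ is defined for all $t\ge2$.

\begin{proposition}\label{prop:odd}
\begin{enumerate}
\item[(A)] $\dim E'_m(V)\le\binom{n-1}m$ for $n\ge\max(1,2m)$.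
\item[(B)] $\dim X^t_j(V)\le\binom{n-1}j$ for $t\ge2$, $j\geq0$ and $n=t+2j$.
\end{enumerate}
\end{proposition}

Part (A) is Proposition~\ref{prop:bound} for odd $p$. For $n=2j+1$ it says that the bound in (B) holds for $X^1_j(V)$ as well.

\begin{proof}
We use induction on $n$. For given $n$, part (A) is trivial for $m=0$ and follows from Lemma~\ref{lem:rec} and induction for $m\ge1$, $n\ge2m+1$. For $n=2m\ge2$ it is (B) for $X^2_{m-1}(V)$, as $\binom{2m-1}{m-1}=\binom{2m-1}m$. So it suffices to prove (B) for $n$, using (A) and (B) for smaller sets. For $j=0$ there is a single generator. Let $j\ge1$ and $X=X^t_j(V)$. Fix $w\in V$, and let $Y\subset X$ be the span of all $\xi_w^{S,\tau}$ with $w\in S$; this imitates the subspace $Uu_w\Lambda^{j-1}$. We construct surjections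
\[
X^{t-1}_j(V\setminus w)\to X/Y\qquad\text{and}\qquad X^{t+1}_{j-1}(V\setminus w)\to Y .
\]
By induction they give $\dim X\le\binom{n-2}j+\binom{n-2}{j-1}=\binom{n-1}j$. The symbol $\equiv$ denotes congruence modulo $Y$.

\medskip\noindent\textbf{Step 1: $X/Y$ is spanned by the $s_T\tau$ with $w\in T$.} Let $w\notin T$, so $\tau=\pm[wa]\tau'$. Take $S=T\cup wa$ and $b,c\in T$. In the family of $S,\tau'$,
\[
s_T[wa]\tau'=\xi_w+\xi_a\equiv\xi_a=\tfrac12(f_{ab}+f_{ac}-f_{bc}),
\]
and the sets $S\setminus ab$, $S\setminus ac$, $S\setminus bc$ contain $w$.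

\medskip\noindent\textbf{Step 2: the rule $\alpha(s_T\tau)=s_{T\cup w}\tau$ defines a map $X^{t-1}_j(V\setminus w)\to X/Y$.} It is then onto by Step 1. The source has a different presentation for $t-1\ge3$, $t-1=1$ and $t-1=2$.

\emph{Case $t\ge4$.} Let $S\subset V\setminus w$ be a $(t+1)$-set. Then $\alpha(f_{ab}^{S,\tau})=f_{ab}^{S\cup w,\tau}=\xi_a^{S\cup w,\tau}+\xi_b^{S\cup w,\tau}$, and $\sum_{a\in S}\xi_a^{S\cup w,\tau}=-\xi_w^{S\cup w,\tau}\equiv0$. So the image family is balanced.

\emph{Case $t=2$.} Here $\alpha(s_v\tau)=[wv]\tau$. For $S=\{w,a,b,c\}$ we have $f_{wa}=[bc][wa]\sigma$, $f_{wb}=[ac][wb]\sigma$ and $f_{ab}=[wc][ab]\sigma$, so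
\[
\big([wa][bc]+[wb][ac]+[wc][ab]\big)\sigma=-(f_{wa}+f_{wb}-f_{ab})=-2\xi_w\equiv0 .
\]
Also $[wv]\kappa\eta=-\kappa[wv]\eta=0$ for $\kappa\in\rho^\circ(R)$. So $\alpha$ kills the relations of $X^1_j(V\setminus w)$.

\emph{Case $t=3$.} Here $\alpha([a_1b_1][a_2b_2]\cdots)=s_{wa_1b_1}[a_2b_2]\cdots$, and we first check that this defines a map on $P(V\setminus w)$. The value alternates in the factors from the second on. For the first two factors, take $S=\{w,a,b,c,d\}$; then
\[
s_{wab}[cd]\tau+s_{wcd}[ab]\tau=f_{cd}+f_{ab}=\xi_a+\xi_b+\xi_c+\xi_d=-\xi_w\equiv0 .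
\]
These exchanges generate all permutations of the factors, so $\alpha\colon P(V\setminus w)\to X/Y$ is well defined.

We must show that $\alpha(\rho^\circ(R)\eta)=0$ for a $6$-set $R\subset V\setminus w$ and a perfect matching $\eta$ of $V\setminus(R\cup w)$; this occurs only for $n\ge7$. The difficulty is that $\rho^\circ(R)$ is given as a kernel, without generators. We produce from (R) a subspace of $\rho^\circ(R)$ that is killed, and show by a dimension count that it is all of $\rho^\circ(R)$.

Fix $z\in R$ and put $B=R\setminus z$, a $5$-set. For a pair $ab\subset B$ with complement $\{c,d,e\}$ in $B$ let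
\[
r_{ab}=\big([zc][de]+[zd][ce]+[ze][cd]\big)[ab]\in P(R).
\]
Apply the computation of Step 1 to $S=\{c,d,e,w,z\}$ and $\tau=[ab]\eta$:
\[
s_{cde}[wz]\tau\equiv\xi_z=\tfrac12\big(s_{wde}[zc]\tau+s_{wce}[zd]\tau-s_{wze}[cd]\tau\big).
\]
The three terms are $\alpha([de][zc]\tau)=-\alpha([zc][de]\tau)$, $\alpha([ce][zd]\tau)=-\alpha([zd][ce]\tau)$ and $-\alpha([ze][cd]\tau)$. Hence $s_{cde}[wz][ab]\eta\equiv-\frac12\alpha(r_{ab}\eta)$, that is,
\begin{equation}\label{eq:rab}
\alpha(r_{ab}\,\eta)\equiv2\,s_{B\setminus ab}[ab][wz]\eta=2f_{ab}^{B,[wz]\eta}.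
\end{equation}
Let $x_a$ $(a\in B)$ be the standard basis of $F^B$ and $\mathcal{Q}=F^B/F\sum_ax_a$, of dimension $4$. The ten vectors $x_a+x_b$ span $\mathcal{Q}$, since $2x_a=(x_a+x_b)+(x_a+x_c)-(x_b+x_c)$. So the space $N\subset F^{10}$ of vectors $\nu=(\nu_{ab})$ with $\sum \nu_{ab}(x_a+x_b)=0$ in $\mathcal{Q}$ has dimension $6$. A balanced family on $B$ is the image of the family $x_a+x_b$ under a linear map on $\mathcal{Q}$, so it satisfies $\sum\nu_{ab}f_{ab}=0$ for $\nu\in N$. Put $r(\nu)=\sum\nu_{ab}r_{ab}$ for $\nu\in F^{10}$. By \eqref{eq:rab} and (R), $\alpha(r(\nu)\eta)=0$ for $\nu\in N$.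

Next, $r(N)\subset\rho^\circ(R)$. In
\[
(u_z+u_c)(u_d+u_e)+(u_z+u_d)(u_c+u_e)+(u_z+u_e)(u_c+u_d)
\]
the terms without $u_z$ cancel in pairs, leaving $2u_z(u_c+u_d+u_e)$. So $\mu(r_{ab})=2u_zU_B(u_a+u_b)$, as $(u_a+u_b)^2=0$. This family is balanced, with $\xi_a=2u_zU_Bu_a$ and $U_B^2=0$. Hence $\mu(r(\nu))=0$ for $\nu\in N$.

Finally, $\dim r(N)\ge5$. The isomorphism $P(R)\to P(B)$, $[zv]\tau\mapsto s_v\tau$, sends the ten elements $r_{ab}$ to the ten relations $(s_c[de]+s_d[ce]+s_e[cd])[ab]$ that define $X^1_2(B)\cong E'_2(B)$. By (A) for five points, $\dim E'_2(B)\le\binom42=6$. Since $\dim P(R)=15$, the $r_{ab}$ span a space of dimension at least $9$, so $r$ has kernel of dimension at most $1$ on $F^{10}$, and $\dim r(N)\ge6-1=5$. By Lemma~\ref{lem:model}, $r(N)=\rho^\circ(R)$. So $\alpha$ descends to $X^2_j(V\setminus w)$.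

\medskip\noindent\textbf{Step 3: the rule $s_{T'}\tau\mapsto\xi_w^{T'\cup w,\tau}$, $|T'|=t+1$, defines a map $X^{t+1}_{j-1}(V\setminus w)\to Y$.} It is then onto by the definition of $Y$. The element $\xi_w^{T'\cup w,\tau}$ obeys the sign rules in $\tau$ because the $f_{ab}^{T'\cup w,\tau}$ do. Since $t+1\ge3$, only (R) has to be checked, and only for $j\ge2$. Let $G\subset V$ be a $(t+4)$-set containing $w$ and let $\tau$ be a perfect matching of $V\setminus G$. For a pair $q\subset G$ and $a\in G\setminus q$ put
\[
\xi(a\,|\,q)=\xi_a^{G\setminus q,\,[q]\tau}\in X .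
\]
The symbol $s_{G\setminus wab}[ab]\tau$ is sent to $\xi(w\,|\,ab)$. So we have to show that the family $\xi(w\,|\,ab)$, indexed by the pairs in $G\setminus w$, is balanced: there are $\lambda_w(a)$, $a\in G\setminus w$, with
\begin{equation}\label{eq:goal}
\xi(w\,|\,ab)=\lambda_w(a)+\lambda_w(b),\qquad\sum_{a\ne w}\lambda_w(a)=0 .
\end{equation}
In the model $\lambda_w(a)$ is $Uu_wu_a\mu(\tau)$, which is antisymmetric in $w$ and $a$; this antisymmetry is what we aim for. For distinct $a,b,c,d\in G$ the element $s_{G\setminus abcd}[ab][cd]\tau=\xi(a\,|\,cd)+\xi(b\,|\,cd)$ changes sign when the pairs $ab$ and $cd$ are exchanged. Together with (R) this gives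
\begin{equation}\label{eq:known}
\xi(a\,|\,cd)+\xi(b\,|\,cd)=-\xi(c\,|\,ab)-\xi(d\,|\,ab),\qquad\sum_{a\in G\setminus q}\xi(a\,|\,q)=0 .
\end{equation}

\emph{Case $t\ge3$.} Now $|G|\ge7$, and we let $w$ be any element of $G$. For distinct $w,a,b,c,d\in G$, three applications of \eqref{eq:known} give
\begin{align*}
2\xi(w\,|\,ab)&=\big[\xi(w\,|\,ab)+\xi(c\,|\,ab)\big]+\big[\xi(w\,|\,ab)+\xi(d\,|\,ab)\big]-\big[\xi(c\,|\,ab)+\xi(d\,|\,ab)\big]\\
&=\ell(a)+\ell(b),\qquad\text{where }\ \ell(a)=-\xi(a\,|\,wc)-\xi(a\,|\,wd)+\xi(a\,|\,cd).
\end{align*}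
So for fixed $c,d$ the family $\xi(w\,|\,ab)$ is additive on $G\setminus wcd$. Since $|G\setminus w|\ge6$, any four elements of $G\setminus w$ are disjoint from some pair $c,d$. So the four-point condition holds on $G\setminus w$, and Lemma~\ref{lem:additive} gives unique $\lambda_w(a)$ with $\xi(w\,|\,ab)=\lambda_w(a)+\lambda_w(b)$. By uniqueness on $G\setminus wcd$, which has $t+1\ge3$ elements, $2\lambda_w(a)=\ell(a)$. Expanding $\ell(a)$ with $a$ in the role of $w$,
\[
2\lambda_w(a)=-\big[\lambda_a(w)+\lambda_a(c)\big]-\big[\lambda_a(w)+\lambda_a(d)\big]+\big[\lambda_a(c)+\lambda_a(d)\big]=-2\lambda_a(w),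
\]
so $\lambda_w(a)=-\lambda_a(w)$. Put $\Sigma(a)=\sum_{x\ne a}\lambda_x(a)$. Summing $\xi(x\,|\,ab)=\lambda_x(a)+\lambda_x(b)$ over $x\ne a,b$ and using the second part of \eqref{eq:known},
\[
0=\Sigma(a)-\lambda_b(a)+\Sigma(b)-\lambda_a(b)=\Sigma(a)+\Sigma(b)\qquad\text{for all }a\ne b .
\]
For three elements this gives $\Sigma(a)=-\Sigma(b)=\Sigma(c)=-\Sigma(a)$, so $\Sigma=0$. Hence $\sum_{a\ne w}\lambda_w(a)=-\Sigma(w)=0$, which completes \eqref{eq:goal}.

\emph{Case $t=2$.} Now $|G|=6$, and four elements of $G\setminus w$ leave no room for the pair $c,d$. This is where the six-point relations are needed. Multiplication by $\tau$ maps $P(G)/\rho^\circ(G)$ to $X=X^2_j(V)$, and each $\xi(a\,|\,q)$ is the image of the element of $P(G)/\rho^\circ(G)$ defined by the same formula with $\tau$ omitted. On $P(G)/\rho^\circ(G)$ the model map $\mu$ is injective. Being balanced is a list of linear relations among the members of the family, so it suffices to verify it in $\Lambda^3$. Let $S=G\setminus cd$. For a pair $ab\subset S$ we have $\mu(s_{S\setminus ab}[ab])=U_S(u_a+u_b)$,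 so by Lemma~\ref{lem:additive} the model of $\xi(a\,|\,cd)$ is
\[
U_Su_a(u_c+u_d)=U_Gu_a(u_c+u_d),
\]
because $(u_c+u_d)u_a(u_c+u_d)=0$. So \eqref{eq:goal} holds in the model with $\lambda_w(a)=U_Gu_wu_a$; the sum condition reads $\sum_{a\ne w}U_Gu_wu_a=U_Gu_wU_G=0$.

\medskip
Steps 1--3 give the two surjections, and (B) follows.
\end{proof}

Together with Section~\ref{sec:two}, Proposition~\ref{prop:odd}(A) proves Proposition~\ref{prop:bound} for all primes. This completes the proof of Theorem~\ref{thm:E}, and with it of Theorem~\ref{thm:main}.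

\begin{thebibliography}{9}
\bibitem{Jonsson}
Jakob Jonsson, \emph{More Torsion in the Homology of the Matching Complex}, arXiv:1203.5658 (2012).
\end{thebibliography}
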